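# The relative variance of the volume of a Brownian convex hull

## 1. Concentration as a first guess, and the volume of a Gaussian simplex

Let $B$ be a standard Brownian motion in $\mathbb R^n$ with $B(0)=0$, let $K=\operatorname{conv}(\{B(t):0\le t\le1\})$, and let $V=Vol_n(K)$. The question, posed in connection with Ronen Eldan's paper "Volumetric Properties of the Convex Hull of an n-dimensional Brownian Motion", arXiv:1211.2443 (2012), is whether
$$\lim_{n\to\infty}\frac{\sqrt{\operatorname{Var}[V]}}{\mathbb E[V]}=0 .$$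

The natural first guess is yes: in high dimension, simple functionals of a Gaussian object tend to be nearly constant. Let us test this. Let $\chi_j$ be the norm of a standard Gaussian vector in $\mathbb R^j$, so that $\mathbb E\chi_j^2=j$ and $\mathbb E\chi_j=\sqrt2\,\Gamma(\frac{j+1}2)/\Gamma(\frac j2)$. Multiplying two consecutive means gives
$$\mathbb E\chi_j\,\mathbb E\chi_{j+1}=\frac{2\,\Gamma(\frac j2+1)}{\Gamma(\frac j2)}=j .\tag{1.1}$$

*A length.* By (1.1), the relative variance of $|B(1)|$ is $\frac{n}{(\mathbb E\chi_n)^2}-1=\frac{\mathbb E\chi_{n+1}}{\mathbb E\chi_n}-1$. Since $\mathbb E\chi_j$ increases in $j$, for $n\ge 2$ this is at most $\frac{\mathbb E\chi_{n+1}}{\mathbb E\chi_{n-1}}-1=\frac{n}{n-1}-1=\frac1{n-1}$, where (1.1) was used for $j=n$ and $j=n-1$. Lengths support the guess.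

*Dimension one.* Here $V=\max B-\min B$, with mean $2\sqrt{2/\pi}=\sqrt{8/\pi}$ by the reflection principle. It is not constant, but one dimension says nothing about a limit.

*The coarsest hull.* Replace the path by the $n+1$ points $B(0),B(\frac1n),\dots,B(1)$. Their hull is a simplex of volume $\frac1{n!}n^{-n/2}|\det(g_1,\dots,g_n)|$ with $g_i$ i.i.d. $N(0,I_n)$. By Gram–Schmidt, $|\det|$ is distributed as a product of independent $\chi_1,\dots,\chi_n$. So its relative variance is, by (1.1),
$$\prod_{j=1}^n\frac{j}{(\mathbb E\chi_j)^2}-1=\prod_{j=1}^n\frac{\mathbb E\chi_{j+1}}{\mathbb E\chi_j}-1=\sqrt{\tfrac\pi2}\;\mathbb E\chi_{n+1}-1\ \ge\ \sqrt{\tfrac{\pi n}2}-1 ,$$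
because $(\mathbb E\chi_{n+1})^2\ge\mathbb E\chi_n\mathbb E\chi_{n+1}=n$. For $n=2$ the value is $\sqrt{\pi/2}\sqrt{8/\pi}-1=1$. This goes to infinity, against the guess.

The simplex does not settle the matter, because $K$ contains many more points, which may average the fluctuation out. But it shows what is special about volume: it is homogeneous of degree $n$. A common relative change of size $\frac1n$ in all lengths changes the volume by a factor of order one. So the question becomes whether some Gaussian quantity with relative fluctuations of order only $\frac1n$ acts on $K$ like a dilation. The answer is that it does, and the guess is wrong.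

Assume $n\ge2$ from now on, and put $X_n=V/\mathbb EV$.

**Theorem 1.** For every $n\ge 2$ and every $N\in\mathbb N$ with $4(n+1)<\pi N$,
$$\frac{\operatorname{Var}(V)}{(\mathbb E V)^2}\ \ge\ \frac{n}{2N}\Bigl(1-\sqrt{\tfrac{4(n+1)}{\pi N}}\Bigr)^2 .$$
With $N=\lceil 16(n+1)/\pi\rceil$ this gives $\operatorname{Var}(V)/(\mathbb EV)^2\ge 1/70$ for every $n\ge2$, and $\liminf_n \operatorname{Var}(V)/(\mathbb EV)^2\ge \pi/128$. Hence the limit in question is not $0$.

**Theorem 2.** (a) $\displaystyle\liminf_{n\to\infty}\frac{\operatorname{Var}(V)}{(\mathbb EV)^2}\ge 1-\frac{8}{3\pi}\approx 0.151.$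

(b) $\displaystyle\liminf_{n\to\infty}\mathbb E|X_n-1|>\frac1{500}$. In particular, $X_n$ does not converge to $1$ in probability along any subsequence.

No upper bound on the relative variance is claimed.

## 2. Stretching block increments: a covariance formula

**Grid hulls.** For $m\ge n$ let $K_m=\operatorname{conv}\{B(k/m):0\le k\le m\}$ and $V_m=Vol_n(K_m)$. By uniform continuity of $B$, $K_m\to K$ in the Hausdorff metric, so $V_m\to V$ a.s. Both volumes are at most $\omega_n\max_{[0,1]}|B|^n$, where $\omega_n$ is the volume of the unit ball, and this bound has all moments; so $V_m\to V$ in every $L^p$, $p<\infty$. Almost surely any $n+1$ of the points $B(k/m)$ are affinely independent, so $K_m$ is a polytope all of whose facets are simplices.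

**Depth.** For a facet $F$ of $K_m$ let $u_F$ be its outer unit normal, $h_F$ its support value (so $\langle u_F,x\rangle=h_F$ on $F$), $\operatorname{vol}(F)$ its $(n-1)$-volume, and $\tau(F)$ the set of the $n$ times $k/m$ of its vertices. The depth of the path below $F$ is
$$H_F(t)=h_F-\langle u_F,B(t)\rangle,\qquad 0\le t\le1 .$$
Then $H_F\ge0$ at all grid times, $H_F=0$ on $\tau(F)$, and $H_F(0)=h_F$ because $B(0)=0$. Since $0\in K_m$, cutting $K_m$ into cones with apex $0$ gives $\sum_F\operatorname{vol}(F)h_F=nV_m$. As an example take $n=m=2$: $K_2$ is a triangle, and for the edge $F$ from $B(0)$ to $B(1)$ we have $\tau(F)=\{0,1\}$, and $H_F(\frac12)$ is the height of the triangle over that edge.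

**Block statistics.** Let $p=\{0=a_0<\dots<a_M=1\}$ be a partition, not necessarily made of grid points. Let $L_pf$ be the piecewise linear interpolation of $f$ at the $a_i$, let $\Delta_i=B(a_i)-B(a_{i-1})$, and let
$$T_p=\sum_{i=1}^M\frac{|\Delta_i|^2}{a_i-a_{i-1}}\sim\chi^2_{nM},\qquad \operatorname{Var}(T_p)=2nM .$$
For instance $p=\{0,1\}$ gives $T_p=|B(1)|^2$ and $L_pB(t)=tB(1)$. The path $L_pB$ is linear in $(\Delta_i)$. The remainder $b=B-L_pB$ is independent of $(\Delta_i)$: everything is jointly Gaussian, and for $t=a_{i-1}+\theta(a_i-a_{i-1})$ each coordinate of $B(t)-B(a_{i-1})-\theta\Delta_i$ has covariance $(t-a_{i-1})-\theta(a_i-a_{i-1})=0$ with the corresponding coordinate of $\Delta_i$ (other covariances vanish trivially).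

**Lemma 1.** For $m\ge n$ and every partition $p$,
$$\operatorname{Cov}(V_m,T_p)=n\,\mathbb EV_m-\mathbb E\sum_F \operatorname{vol}(F)\,\frac1n\sum_{t\in\tau(F)}(L_pH_F)(t).\tag{2.1}$$

If $p$ contains the whole grid, then $L_pH_F=H_F=0$ on $\tau(F)$ and the covariance is $n\mathbb EV_m$: stretching all block increments dilates $K_m$. The subtracted term is the loss caused by parts of the path that are not stretched.

**Step 1: the covariance is a derivative.** Let $Y\in\mathbb R^d$, $d=nM$, be the standard Gaussian vector with blocks $\Delta_i/\sqrt{a_i-a_{i-1}}$; thus $T_p=|Y|^2$. With $\varphi_d$ the standard Gaussian density and $g$ of polynomial growth,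
$$\mathbb E\,g(\lambda Y,b)=\mathbb E\int\lambda^{-d}\varphi_d(y/\lambda)\,g(y,b)\,dy .$$
The $\lambda$-derivative of $\lambda^{-d}\varphi_d(y/\lambda)$ for $\lambda\in[\frac12,2]$ is at most $C(1+|y|^2)e^{-|y|^2/8}$, so we may differentiate inside. At $\lambda=1$ the derivative of the density is $(|y|^2-d)\varphi_d(y)$, which gives $\mathbb E[g(Y,b)(|Y|^2-d)]$. Apply this with $g(Y,b)=V_m$. Replacing $Y$ by $\lambda Y$ replaces $L_pB$ by $\lambda L_pB$, so
$$\operatorname{Cov}(V_m,T_p)=\frac{d}{d\lambda}\Big|_{\lambda=1}\mathbb E\,V_m(\lambda),\qquad V_m(\lambda)=Vol_n\operatorname{conv}\{\lambda L_pB(\tfrac km)+b(\tfrac km)\}_k .$$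

**Step 2: the derivative for a fixed path.** Let $P=\operatorname{conv}(x_k)$ with any $n+1$ of the $x_k$ affinely independent, and $P_\varepsilon=\operatorname{conv}(x_k+\varepsilon v_k)$. An $n$-subset of indices spans a facet iff the determinants that tell on which side of its hyperplane the other points lie all have the same sign. These determinants are nonzero, so their signs persist for small $|\varepsilon|$, and $P_\varepsilon$ has facets with the same index sets. Fix $c$ in the interior of $P$. Let $\mathcal V$ be the continuous piecewise linear field on the triangulation $\{\operatorname{conv}(c,F)\}_F$ of $P$ with $\mathcal V(c)=0$ and $\mathcal V(x_k)=v_k$ at the vertices. For small $|\varepsilon|$ the point $c$ is interior to $P_\varepsilon$, and $x\mapsto x+\varepsilon\mathcal V(x)$ maps this triangulation simplex by simplex onto the corresponding one of $P_\varepsilon$. Hence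
$$Vol(P_\varepsilon)=\int_P\det(I+\varepsilon D\mathcal V)=Vol(P)+\varepsilon\int_P\operatorname{div}\mathcal V+O(\varepsilon^2).$$
Apply the divergence theorem on each simplex; contributions of inner faces cancel because $\mathcal V$ is continuous. On a facet, $\mathcal V$ is affine, so its mean is the mean of its vertex values:
$$\int_P\operatorname{div}\mathcal V=\sum_F\operatorname{vol}(F)\Bigl\langle u_F,\frac1n\sum_{k\in F}v_k\Bigr\rangle .\tag{2.2}$$

**Step 3: exchanging derivative and expectation.** For $V_m(\lambda)$ the points move with velocities $v_k=L_pB(k/m)$. The determinants expressing affine independence are polynomials in $\lambda$, a.s. nonzero at $\lambda=1$. So off a finite random set not containing $1$ the points are in general position and $V_m(\cdot)$ is differentiable with derivative (2.2); and $V_m(\cdot)$ is continuous everywhere. Surface area is monotone among convex bodies. So for $\lambda\in[\frac12,2]$ the derivative is at most the surface area times $\max|L_pB|$, hence at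 most $C_n(2\max|L_pB|+\max|b|)^n$, which is integrable. Thus the difference quotients of $V_m$ at $1$ are dominated by an integrable variable, and
$$\operatorname{Cov}(V_m,T_p)=\mathbb E\sum_F\operatorname{vol}(F)\Bigl\langle u_F,\frac1n\sum_{t\in\tau(F)}L_pB(t)\Bigr\rangle .$$

**Step 4: bringing in the depth.** $L_p$ is linear and fixes constants, so $\langle u_F,L_pB(t)\rangle=h_F-(L_pH_F)(t)$. With $\sum_F\operatorname{vol}(F)h_F=nV_m$ this is (2.1). $\square$

## 3. The facets of $K_m$ sorted by their time gaps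

To use (2.1) we need to know which sets of times carry facets, and how deep the path lies below them.

**Gaps.** For $J=\{j_1<\dots<j_n\}\subset\{0,\dots,m\}$ put $k_0=j_1$, $k_i=j_{i+1}-j_i$ for $1\le i\le n-1$, and $k_n=m-j_n$. Then $k_0,k_n\ge0$, the other $k_i$ are at least $1$, and the sum is $m$. For example $n=m=2$, $J=\{0,2\}$ has gaps $(0,2,0)$. Let $F_J=\operatorname{conv}\{B(j/m):j\in J\}$, let $D_i=B(j_{i+1}/m)-B(j_i/m)$, and let $u=u(D)$ be a measurable unit normal to $D_1,\dots,D_{n-1}$. Then $\operatorname{vol}(F_J)=|D_1\wedge\dots\wedge D_{n-1}|/(n-1)!$.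

**Step 1: reduction to one-dimensional walks.** Inside the $i$-th gap, $B(\frac{j_i+k}m)-B(\frac{j_i}m)=\frac k{k_i}D_i+(\text{random walk bridge})$. The bridges, the increments before $j_1$, and those after $j_n$ are independent of each other and of $D$. Since $u\perp D_i$, only the bridges are seen in direction $u$. So conditionally on $D$ the sequence $H(k/m)=\langle u,B(j_1/m)-B(k/m)\rangle$ consists of independent one-dimensional pieces with Gaussian steps of variance $\frac1m$:

* a walk of $k_0$ steps, started at $0$ at time $j_1$ and run backwards in time;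
* bridges from $0$ to $0$ of lengths $k_1,\dots,k_{n-1}$;
* a walk of $k_n$ steps started at $0$.

The law of $H$ does not depend on $D$. Now $F_J$ is a facet with outer normal $u$ iff $H\ge0$, and then $H_{F_J}=H$ on the grid; it is a facet with outer normal $-u$ iff $H\le0$, and then $H_{F_J}=-H$. As $H$ and $-H$ have the same law, for every nonnegative functional $g$ of the grid values
$$\mathbb E[\operatorname{vol}(F_J)\mathbf 1_{F_J\text{ facet}}\,g(H_{F_J})]=2\,\mathbb E[\operatorname{vol}(F_J)]\;\mathbb E[g(H)\mathbf 1_{H\ge0}].\tag{3.1}$$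
Moreover $\mathbb E\operatorname{vol}(F_J)=c_n\prod_{i=1}^{n-1}(k_i/m)^{1/2}$, where $c_n=\mathbb E|g_1\wedge\dots\wedge g_{n-1}|/(n-1)!$ with $g_i$ i.i.d. $N(0,I_n)$.

**Step 2: probabilities of staying nonnegative.** Let $S$ be a walk with $N(0,1)$ steps. A bridge of length $k$ stays $\ge0$ with probability $\frac1k$: the law of the increments is invariant under cyclic shifts, and exactly one cyclic shift stays nonnegative, namely the one starting at the a.s. unique minimum. For walks put
$$q_k=\mathbb P(S_1,\dots,S_k\ge0),\qquad e_k=\mathbb E[S_k;S_1,\dots,S_k\ge0],\qquad q_0=1,\ e_0=0 .$$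
The Spitzer–Baxter identity (Feller, Vol. II, Ch. XII.7 and XVIII.3) states
$$\sum_{k\ge0}z^k\,\mathbb E[e^{-\mu S_k};S_1,\dots,S_k\ge0]=\exp\sum_{k\ge1}\frac{z^k}k\,\mathbb E[e^{-\mu S_k};S_k\ge0].$$
At $\mu=0$ the exponent is $\frac12\sum z^k/k$. Differentiating each coefficient at $\mu=0^+$, with $\mathbb ES_k^+=\sqrt{k/2\pi}$, we get
$$\sum_kq_kz^k=(1-z)^{-1/2},\qquad \sum_ke_kz^k=(1-z)^{-1/2}\sum_{l\ge1}\frac{z^l}{\sqrt{2\pi l}} .$$
Check: the first series gives $q_2=\frac38$. Directly, $\{g_1\ge0,\ g_1+g_2\ge0\}$ is a sector of angle $\frac{3\pi}4$, of probability $\frac38$. From the series, $q_k=\binom{2k}k4^{-k}\sim(\pi k)^{-1/2}$ and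
$$e_k=\sum_{l=1}^k\frac{q_{k-l}}{\sqrt{2\pi l}} .\tag{3.2}$$

**Step 3: the weight of an index set.** Let $W_J=\mathbb E[\operatorname{vol}(F_J)\mathbf 1_{F_J\text{ facet}}]$. By (3.1) with $g=1$ and Step 2,
$$W_J=2c_n\,m^{-(n-1)/2}\,q_{k_0}q_{k_n}\prod_{i=1}^{n-1}k_i^{-1/2}.\tag{3.3}$$
For $n=m=2$, $J=\{0,2\}$ this is $2c_2\cdot2^{-1/2}\cdot2^{-1/2}=c_2=\mathbb E|g_1|=\mathbb E|B(1)|$, as it must be, since the edge from $B(0)$ to $B(1)$ is always a facet of the triangle. Let $A_m=\sum_JW_J$, the expected surface area of $K_m$. Taking $g=H(0)$ in (3.1), where $\mathbb E[H(0);\text{first piece}\ge0]=m^{-1/2}e_{k_0}$, and summing over $J$ gives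
$$n\,\mathbb EV_m=\mathbb E\sum_F\operatorname{vol}(F)H_F(0)=2c_n\,m^{-n/2}\sum_Je_{k_0}q_{k_n}\prod_{i=1}^{n-1}k_i^{-1/2}.\tag{3.4}$$

**Step 4: the limit $m\to\infty$ of such sums.** Recall that the Dirichlet law $\operatorname{Dir}(\alpha_0,\dots,\alpha_n)$ is the law of $(Z_0,\dots,Z_n)/\sum Z_l$ with independent $Z_i\sim\operatorname{Gamma}(\alpha_i)$ of common scale. Its moments are $\mathbb E\prod s_i^{p_i}=\frac{\Gamma(\sum\alpha_i)}{\Gamma(\sum(\alpha_i+p_i))}\prod\frac{\Gamma(\alpha_i+p_i)}{\Gamma(\alpha_i)}$. For example, the first coordinate of $\operatorname{Dir}(\frac12,\frac12)$ has the arcsine law.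

**Lemma 2.** Let $a^{(0)},\dots,a^{(n)}$ be nonnegative sequences on $\{0,1,2,\dots\}$ with $a^{(i)}_k\sim d_ik^{\alpha_i-1}$ and $d_i,\alpha_i>0$. Then, with $\alpha=\sum\alpha_i$,
$$\sum_{k_0+\dots+k_n=m}\ \prod_ia^{(i)}_{k_i}\ \sim\ \frac{\prod_id_i\Gamma(\alpha_i)}{\Gamma(\alpha)}\,m^{\alpha-1},$$
and under the probability weights proportional to $\prod_ia^{(i)}_{k_i}$ the vector $(k_i/m)_i$ converges weakly to $\operatorname{Dir}(\alpha_0,\dots,\alpha_n)$.

*Proof.* Take two sequences, $a_k\sim ck^{\alpha-1}$ and $b_k\sim dk^{\beta-1}$, and $\varepsilon\in(0,\frac12)$. The part of $\sum_ia_ib_{k-i}$ with $\varepsilon k\le i\le(1-\varepsilon)k$, divided by $k^{\alpha+\beta-1}$, is asymptotic to a Riemann sum and tends to $cd\int_\varepsilon^{1-\varepsilon}x^{\alpha-1}(1-x)^{\beta-1}dx$. For $i<\varepsilon k$ we have $b_{k-i}\le Ck^{\beta-1}$, while $\sum_{i<\varepsilon k}a_i\le C(1+(\varepsilon k)^\alpha)$; so after division by $k^{\alpha+\beta-1}$ this part is at most $C(k^{-\alpha}+\varepsilon^\alpha)$.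 The other end is treated in the same way. Letting $k\to\infty$ and then $\varepsilon\to0$, the convolution is asymptotic to $cd\,\frac{\Gamma(\alpha)\Gamma(\beta)}{\Gamma(\alpha+\beta)}k^{\alpha+\beta-1}$. Induction on the number of sequences gives the first claim. For the second, apply the first to the sequences $k^{p_i}a^{(i)}_k$ with integers $p_i\ge0$ and divide: all mixed moments of $(k_i/m)$ converge to the Dirichlet moments. On the compact simplex polynomials are uniformly dense in the continuous functions, so this is weak convergence. $\square$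

**Step 5: consequences.** For a gap that must be at least $1$, use the sequence $k^{-1/2}$ with value $0$ at $k=0$. By (3.2) and Lemma 2, $e_k\to\frac1{\sqrt\pi}\cdot\frac1{\sqrt{2\pi}}\cdot\Gamma(\frac12)^2=\frac1{\sqrt2}$, so $e$ has exponent $\alpha=1$. Lemma 2 applied to (3.3) and (3.4) gives
$$A_m\to2c_n\frac{\pi^{(n-1)/2}}{\Gamma(\frac{n+1}2)},\qquad n\,\mathbb EV_m\to\frac{2c_n}{\sqrt{2\pi}}\,\frac{\pi^{n/2}}{\Gamma(\frac n2+1)},$$
and therefore
$$\lim_{m\to\infty}\frac{A_m}{n\,\mathbb EV_m}=\rho_n:=\sqrt2\,\frac{\Gamma(\frac n2+1)}{\Gamma(\frac{n+1}2)}=\mathbb E\chi_{n+1},\qquad \sqrt n\le\rho_n\le\sqrt{n+1}.\tag{3.5}$$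
The upper bound is Jensen's inequality, and the lower bound was seen after (1.1). Let $Q_m$ be the law of $s=(k_i/m)_i$ under weights proportional to $W_J$, and $Q_m'$ the one under weights proportional to $e_{k_0}q_{k_n}\prod_{i=1}^{n-1}k_i^{-1/2}$. By Lemma 2,
$$Q_m\to\operatorname{Dir}(\tfrac12,\dots,\tfrac12),\qquad Q'_m\to\operatorname{Dir}(1,\tfrac12,\dots,\tfrac12)\qquad(n+1\text{ parameters}).\tag{3.6}$$
Check for $n=2$: $c_2=\sqrt{\pi/2}$, so $A_m\to2\sqrt{\pi/2}\cdot2=\sqrt{8\pi}$. This agrees with Cauchy's formula, perimeter $=\pi\times$ mean width, since each width is the range of a one-dimensional Brownian motion with mean $\sqrt{8/\pi}$.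

## 4. The statistic $|B(1)|^2$ and the height $n^{-1/2}$ of a facet

By Cauchy–Schwarz, every square-integrable statistic $T$ gives $\operatorname{Var}(V)\ge\operatorname{Cov}(V,T)^2/\operatorname{Var}(T)$. The simplest candidate is $T=|B(1)|^2$, with variance $2n$. If stretching the end-to-end vector acted on $K$ like a dilation, the covariance would be near $n\mathbb EV$, which would be more than enough. We can compute it exactly.

Here $p=\{0,1\}$ and $(L_pH_F)(t)=(1-t)H_F(0)+tH_F(1)$. For a gap vector $s$ write $t_j=s_0+\dots+s_{j-1}$, $1\le j\le n$, for the vertex times, and $\bar t=\frac1n\sum_jt_j$. By (3.1) the loss term in (2.1) is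
$$2c_nm^{-n/2}\sum_J\bigl[e_{k_0}q_{k_n}(1-\bar t)+q_{k_0}e_{k_n}\bar t\,\bigr]\prod_{i=1}^{n-1}k_i^{-1/2}.$$
Reversing the order of the gaps turns $\bar t$ into $1-\bar t$ and exchanges the two halves. So the loss is $2n\,\mathbb EV_m\,\mathbb E_{Q_m'}[1-\bar t]$ by (3.4). Under the limit law in (3.6), $\mathbb Et_j=\frac{1+(j-1)/2}{1+n/2}=\frac{j+1}{n+2}$, hence $\mathbb E\bar t=\frac{n+3}{2(n+2)}$. Letting $m\to\infty$,
$$\operatorname{Cov}(V,|B(1)|^2)=n\,\mathbb EV\Bigl(1-2+\frac{n+3}{n+2}\Bigr)=\frac n{n+2}\,\mathbb EV .$$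
The loss cancels the leading term, and Cauchy–Schwarz yields only $\operatorname{Var}(V)/(\mathbb EV)^2\ge\frac n{2(n+2)^2}\to0$.

The computation shows where this attempt stops. The mean of $h_F$ over facets, weighted by area, is $n\mathbb EV_m/A_m\approx1/\rho_n\approx n^{-1/2}$. The main term $n\mathbb EV$ is built from these small heights, and it survives only if the interpolated depths $L_pH_F$ at the vertices are clearly smaller. With $p=\{0,1\}$ the depth enters through $H_F(0)=h_F$, which is exactly as large. The way past this: at time distance $r$ from a vertex of $F$ we expect depth of order $\sqrt r$. If $p$ has $N$ blocks, the endpoints of the block containing a vertex are at distance at most $\frac1N$, so the depths are of order $N^{-1/2}$, and $N$ equal to a large constant times $n$ is fine enough. The price is $\operatorname{Var}(T_p)=2nN$, and $(n\mathbb EV)^2/(2nN)$ is still of order $(\mathbb EV)^2$. It remains to prove the depth bound.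

## 5. Depth below a facet: conditioned bridges against Bessel-3 bridges

**Lemma 3** (continuous FKG inequality; Preston, Comm. Math. Phys. 36 (1974); Karlin–Rinott, J. Multivariate Anal. 10 (1980)). Let $f>0$ be a probability density on $(0,\infty)^d$ with $f(x\vee y)f(x\wedge y)\ge f(x)f(y)$ for the componentwise maximum and minimum. Then $\mathbb E_f[\phi\psi]\ge\mathbb E_f[\phi]\,\mathbb E_f[\psi]$ for all nonnegative $\phi,\psi$ that are increasing in each variable.

*Proof.* By truncation to $\min(\phi,c),\min(\psi,c)$ and monotone convergence it suffices to treat bounded functions. Use induction on $d$. For $d=1$, integrate $(\phi(x)-\phi(y))(\psi(x)-\psi(y))\ge0$ against $f(x)f(y)$. For $d\ge2$ write points as $(x_1,y)$ with $y\in(0,\infty)^{d-1}$. The conditional density of $y$ given $x_1$ satisfies the hypothesis, so $\mathbb E[\phi\psi|x_1]\ge\mathbb E[\phi|x_1]\,\mathbb E[\psi|x_1]$. We claim that $x_1\mapsto\mathbb E[\phi|x_1]$ is increasing. For $x_1<x_1'$ the ratio $r(y)=f(x_1',y)/f(x_1,y)$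 is increasing in $y$: apply the hypothesis to $(x_1',y)$ and $(x_1,y')$ with $y\le y'$. Hence, by the inductive statement given $x_1$ and monotonicity of $\phi$ in its first variable,
$$\mathbb E[\phi|x_1']\ge\frac{\mathbb E[\phi(x_1,\cdot)\,r\,|\,x_1]}{\mathbb E[r|x_1]}\ge\mathbb E[\phi|x_1].$$
The same holds for $\psi$, so the case $d=1$, applied to $x_1$, finishes the proof. (Where conditional densities exist only for almost every $x_1$, restrict to those.) $\square$

**The profile.** For gaps $s=(s_0,\dots,s_n)$, nonnegative with sum $1$, and vertices $t_j$ as above, define on $[0,1]$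
$$\psi_s(t)=\sqrt{\tfrac8\pi}\sqrt{\tfrac{(t-t_i)(t_{i+1}-t)}{t_{i+1}-t_i}}\ (t_i\le t\le t_{i+1}),\quad \psi_s(t)=\sqrt{\tfrac8\pi}\sqrt{t_1-t}\ (t\le t_1),\quad \psi_s(t)=\sqrt{\tfrac8\pi}\sqrt{t-t_n}\ (t\ge t_n),$$
with value $0$ on degenerate gaps. Since $\frac{u(s-u)}s\le\min(u,s-u)$,
$$\psi_s(t)\le\sqrt{8/\pi}\,\sqrt{|t-t_j|}\qquad\text{for every vertex }t_j.\tag{5.1}$$

**Lemma 4.** For all $J$ and $t\in[0,1]$, with $s=s(J)=(k_i/m)_i$,
$$\mathbb E[\operatorname{vol}(F_J)\mathbf 1_{F_J\text{ facet}}H_{F_J}(t)]\le W_J\,\psi_s(t).$$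

For $n=m=2$, $J=\{0,2\}$, $t=\frac12$: the conditional mean depth is $\mathbb E|N(0,\frac14)|=\frac12\sqrt{2/\pi}$, and $\psi_s(\frac12)=\frac12\sqrt{8/\pi}$ is twice that.

**Step 1: the Bessel-3 densities.** Let $R$ be the norm of a three-dimensional Brownian motion started at $0$. Integrating the heat kernel over a sphere gives its transition density
$$p_\tau(x,y)=\frac{y^2\,2\pi}{(2\pi\tau)^{3/2}}\int_{-1}^1e^{-(x^2+y^2-2xyc)/2\tau}dc=\frac yx\,\frac{e^{-(x-y)^2/2\tau}}{\sqrt{2\pi\tau}}\bigl(1-e^{-2xy/\tau}\bigr),$$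
and $p_\tau(0,y)\propto y^2e^{-y^2/2\tau}$.

**Step 2: bridges at grid points.** By (3.1) we must bound $\mathbb E[S_u\mid S\ge0]$ for a bridge of length $k\ge2$ with step variance $\sigma^2=\frac1m$. Under the conditioning, $(S_1,\dots,S_{k-1})$ has density
$$f\propto\mathbf 1_{S\ge0}\prod_{i=0}^{k-1}e^{-(S_{i+1}-S_i)^2/2\sigma^2},\qquad S_0=S_k=0 .$$
All mixed second derivatives of $\log f$ on the orthant are nonnegative, so Lemma 3 applies. Now consider the norm of a three-dimensional Brownian bridge from $0$ to $0$ of duration $k\sigma^2$, observed at times $i\sigma^2$. Its joint density is that of $R$ times a factor proportional to $e^{-y_{k-1}^2/2\sigma^2}$ (the heat kernel from the last observed position to $0$). In the product of the transition densities the fractions $y_{i+1}/y_i$ telescope to $y_{k-1}/y_1$ and meet the factor $y_1^2$. So the joint density is proportional to $f\cdot G$ with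
$$G=S_1S_{k-1}\prod_{i=1}^{k-2}\bigl(1-e^{-2S_iS_{i+1}/\sigma^2}\bigr).$$
$G$ is nonnegative and increasing on the orthant. By Lemma 3,
$$\mathbb E_f[S_u]\le\frac{\mathbb E_f[S_uG]}{\mathbb E_f[G]}=\sqrt{8/\pi}\;\sigma\sqrt{u(k-u)/k}.$$
The last equality holds because the quotient is the mean norm of a three-dimensional Gaussian vector with coordinate variance $\sigma^2u(k-u)/k$, and $\mathbb E\chi_3=\sqrt{8/\pi}$.

**Step 3: walks at grid points.** For a walk of $r$ steps conditioned to stay nonnegative, $f\propto\mathbf 1_{S\ge0}\prod_{i=0}^{r-1}e^{-(S_{i+1}-S_i)^2/2\sigma^2}$, and the density of $R$ at times $\sigma^2,\dots,r\sigma^2$ is proportional to $f\cdot S_1S_r\prod_{i=1}^{r-1}(1-e^{-2S_iS_{i+1}/\sigma^2})$. As before, $\mathbb E_f[S_u]\le\sqrt{8/\pi}\,\sigma\sqrt u$. With $\sigma^2=\frac1m$, Steps 2 and 3 give the lemma for grid times $t$.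

**Step 4: other times.** The grid values of $B$ determine all facets. Given them, the conditional mean of $B(t)$ is the linear interpolation between the two neighboring grid points, so the left side of the lemma is the same interpolation of its values at these points. Both lie in one closed gap, on which $\psi_s$ is concave, so the bound extends to $t$. $\square$

Since $(L_pH_F)(t)$ is a convex combination of values of $H_F$, Lemmas 1 and 4 give
$$\operatorname{Cov}(V_m,T_p)\ge n\,\mathbb EV_m-\sum_JW_J\,\frac1n\sum_{j=1}^n(L_p\psi_{s(J)})(t_j).\tag{5.2}$$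

## 6. Uniform blocks: proof of Theorem 1

**Step 1: bounding the loss.** Let $p$ be the uniform partition into $N$ blocks, and let $t_j=(1-\theta)a+\theta(a+\frac1N)$ lie in the block $[a,a+\frac1N]$. The endpoints are at distances $\theta/N$ and $(1-\theta)/N$ from $t_j$. By (5.1) and Jensen's inequality,
$$(L_p\psi_s)(t_j)\le\sqrt{\tfrac8{\pi N}}\bigl[(1-\theta)\sqrt\theta+\theta\sqrt{1-\theta}\bigr]\le\sqrt{\tfrac8{\pi N}}\sqrt{2\theta(1-\theta)}\le\sqrt{\tfrac4{\pi N}} .$$
So (5.2) gives $\operatorname{Cov}(V_m,T_p)\ge n\mathbb EV_m-A_m\sqrt{4/(\pi N)}$.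

**Step 2: the limit in $m$.** As $V_m\to V$ in $L^2$, (3.5) yields
$$\operatorname{Cov}(V,T_p)\ge n\,\mathbb EV\Bigl(1-\rho_n\sqrt{\tfrac4{\pi N}}\Bigr)\ge n\,\mathbb EV\,\kappa,\qquad\kappa=1-\sqrt{\tfrac{4(n+1)}{\pi N}} .\tag{6.1}$$

**Step 3: Cauchy–Schwarz.** If $4(n+1)<\pi N$ then $\kappa>0$, and
$$\operatorname{Var}(V)\ge\frac{\operatorname{Cov}(V,T_p)^2}{2nN}\ge\frac{n\kappa^2}{2N}(\mathbb EV)^2 .$$

**Step 4: the constants.** For $N=\lceil16(n+1)/\pi\rceil$ we have $\kappa\ge\frac12$, so the relative variance is at least $\frac n{8N}$, whose limit is $\frac\pi{128}$. For $n\ge2$, $N\le\frac{16}\pi(n+1)+1\le5.43\,(n+1)$ and $\frac n{n+1}\ge\frac23$, so $\frac n{8N}\ge\frac{2/3}{8\cdot5.43}>\frac1{70}$. $\blacksquare$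

Thus $\sqrt{\operatorname{Var}[V]}/\mathbb E[V]\ge1/\sqrt{70}$ for all $n\ge2$, and the stated limit relation does not hold.

## 7. Averaging over lattice partitions: proof of Theorem 2(a)

The bound (5.1) uses only the distance to one vertex, and one uniform partition need not be the best statistic. We now average $T_p$ over random lattice partitions of spacing $x/n$, with $x$ random, and evaluate the loss from the full profile $\psi_s$. After scaling time by $n$, the gaps of a facet become i.i.d. $\chi_1^2$ variables, so the mean profile solves a renewal equation. Two functions appear: $a$, determined by the law of $x$, and $\delta$, which is one minus the mean profile. The bound will be $(\int a\delta)^2/\int a^2$, which is largest when $a$ is proportional to $\delta$, and the law of $x$ can be chosen to achieve this in a limit.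

### 7.1 The function $\delta$ and the renewal profile

**Step 1: $\delta$ as a mixture of triangles.** For $Z\sim N(0,1)$ with density $\varphi$ let $\delta(v)=\mathbb E(|Z|-\sqrt v)_+^2$. For $z\ge0$ and $v<z^2$,
$$\int_v^{z^2}(y-v)\tfrac z2y^{-3/2}dy=z(z-\sqrt v)-(z\sqrt v-v)=(z-\sqrt v)^2 .$$
Taking expectations and using $\mathbb E[|Z|;|Z|>a]=2\varphi(a)$,
$$\delta(v)=\int_v^\infty(x-v)x^{-3/2}\varphi(\sqrt x)\,dx=\int_0^\infty\frac1x\Bigl(1-\frac vx\Bigr)_+\mu(dx),\qquad\mu(dx)=\frac{\sqrt x\,e^{-x/2}}{\sqrt{2\pi}}dx,\tag{7.1}$$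
where $\mu$ is a probability measure, the $\chi_3^2$ law.

**Step 2: its Laplace transform.** Put $w=\sqrt{1+2\lambda}$, so $\lambda=\frac{(w-1)(w+1)}2$. Since $\int_0^ye^{-\lambda v}(y-v)dv=\frac y\lambda-\frac{1-e^{-\lambda y}}{\lambda^2}$,
$$\hat\delta(\lambda)=\int_0^\infty y^{-3/2}\varphi(\sqrt y)\Bigl[\frac y\lambda-\frac{1-e^{-\lambda y}}{\lambda^2}\Bigr]dy=\frac1\lambda-\frac{w-1}{\lambda^2}=\frac2{(w+1)^2}.\tag{7.2}$$
Here $\int y^{-1/2}\varphi(\sqrt y)dy=1$ is the mass of the $\chi_1^2$ density, and $\int_0^\infty y^{-3/2}(e^{-ay}-e^{-by})dy=2\sqrt\pi(\sqrt b-\sqrt a)$ with $a=\frac12$, $b=\frac12+\lambda$ gives $w-1$. The last equality is $\frac{2}{(w-1)(w+1)}-\frac4{(w-1)(w+1)^2}=\frac{2(w+1)-4}{(w-1)(w+1)^2}$.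

**Step 3: the renewal profile.** Let $G=(G_1,G_2,\dots)$ be i.i.d. with the $\chi_1^2$ density $f(s)=\frac{s^{-1/2}e^{-s/2}}{\sqrt{2\pi}}$, which has mean $1$, and $\sigma_i=G_1+\dots+G_i$, $\sigma_0=0$. For $\sigma_i\le v<\sigma_{i+1}$ let
$$\Lambda(v;G)=\sqrt{\tfrac8\pi}\sqrt{\tfrac{(v-\sigma_i)(\sigma_{i+1}-v)}{G_{i+1}}},\qquad\gamma(v)=\mathbb E\,\Lambda(v;G)\le\sqrt{8v/\pi} .$$
The same formula defines $\Lambda(v;\cdot)$ for any positive sequence whose partial sums exceed $v$.

**Lemma 5.** $\gamma=1-\delta$ almost everywhere.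

*Proof.* Splitting according to whether $v<G_1$, one gets $\hat\gamma=\hat E+\hat f\hat\gamma$, where $\hat f(\lambda)=\frac1w$ and $\hat E$ is the contribution of the first gap:
$$\hat E=\int_0^\infty f(s)\int_0^se^{-\lambda u}\sqrt{\tfrac8\pi}\sqrt{\tfrac{u(s-u)}s}\,du\,ds=\frac2\pi\iint_{u,v>0}\frac{\sqrt{uv}}{u+v}\,e^{-\lambda u-(u+v)/2}\,du\,dv .$$
All transforms are finite for $\lambda>0$ because $\gamma(v)\le\sqrt{8v/\pi}$. Insert $\frac1{u+v}=\int_0^\infty e^{-q(u+v)}dq$, shift $q$ by $\frac12$, and integrate over $u,v$: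
$$\hat E=\frac2\pi\,\Gamma(\tfrac32)^2\int_{1/2}^\infty\frac{dq}{(q(q+\lambda))^{3/2}}=\frac12\Bigl[-\frac{2(2q+\lambda)}{\lambda^2\sqrt{q^2+\lambda q}}\Bigr]_{1/2}^\infty .$$
The antiderivative is correct: with $k=q^2+\lambda q$ we have $k'^2=4k+\lambda^2$, so $(k'/\sqrt k)'=\frac{4k-k'^2}{2k^{3/2}}=-\frac{\lambda^2}{2k^{3/2}}$. At $q=\frac12$, $\sqrt{q^2+\lambda q}=\frac w2$. Hence
$$\hat E=\frac2{\lambda^2}\Bigl[\frac{1+\lambda}w-1\Bigr]=\frac2{\lambda^2}\cdot\frac{(w-1)^2}{2w}=\frac4{w(w+1)^2},$$
using $1+\lambda=\frac{w^2+1}2$. So $\hat\gamma=\hat E/(1-\frac1w)=\frac4{(w-1)(w+1)^2}=\frac{w-1}{\lambda^2}$, and $\frac1\lambda-\hat\gamma=\hat\delta$ by (7.2). Uniqueness of Laplace transforms finishes the proof. $\square$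

### 7.2 The averaged statistic and its variance

Fix $R>1$. Let $\mu_R$ be $\mu$ conditioned on $[\frac1R,R]$, let $Z_R=\mu([\frac1R,R])$, and let
$$a(v)=\int\frac1x\Bigl(1-\frac vx\Bigr)_+\mu_R(dx),$$
which is bounded and vanishes for $v>R$. Take $n>R$. Let $\omega=(x,U)$ with $x\sim\mu_R$ and $U$ uniform on $[0,1]$, independent of each other and of $B$. Put $\ell=x/n<1$, and let $p_\omega$ consist of $0$, $1$ and the points of $\ell(\mathbb Z+U)$ in $(0,1)$. It has at most $\frac1\ell+2\le nR+2$ blocks. Let $T=\int T_{p_\omega}\,\mathbb P(d\omega)$. The second moments of $T_{p_\omega}$ are bounded uniformly in $\omega$, so Fubini's theorem applies below.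

**Step 1: the variance as a sum over pairs of blocks.** Since $\operatorname{Cov}(X^2,Y^2)=2\operatorname{Cov}(X,Y)^2$ for centered jointly Gaussian $X,Y$, the increments $\Delta_b,\Delta_{b'}$ over two intervals satisfy $\operatorname{Cov}(|\Delta_b|^2,|\Delta_{b'}|^2)=2n|b\cap b'|^2$. With an independent copy $\omega'$ of $\omega$,
$$\operatorname{Var}(T)=2n\,\mathbb E_{\omega,\omega'}\sum_{b\in p_\omega,\,b'\in p_{\omega'}}\frac{|b\cap b'|^2}{|b||b'|} .$$

**Step 2: end blocks.** Each term is at most $1$. The two end blocks of a partition (adjacent to $0$ or $1$) have length at most $R/n$. An interval of that length has at most $R^2+1$ points of a lattice with spacing at least $\frac1{nR}$ in its interior, so it meets at most $R^2+2$ blocks of the other partition in positive length. So pairs in which $b$ or $b'$ is an end block contribute at most $4(R^2+2)$ to the sum.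

**Step 3: full cells.** For the remaining pairs both blocks are full cells, of lengths $\ell$ and $\ell'$, and the term is $\frac1{\ell\ell'}\iint\mathbf 1\{r,r'\in b\cap b'\}dr\,dr'$. Given $x$, two points $r,r'$ lie in the same cell of $\ell(\mathbb Z+U)$ with probability $(1-|r-r'|/\ell)_+$, and
$$\mathbb E\,\tfrac1\ell\bigl(1-|r-r'|/\ell\bigr)_+=n\,a(n|r-r'|).$$
As $\omega,\omega'$ are independent, these pairs contribute at most $\int_0^1dr\int_{\mathbb R}(n\,a(n|r-r'|))^2dr'=2n\int_0^\infty a^2$. Altogether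
$$\operatorname{Var}(T)\le4n^2\int_0^\infty a^2+O_R(n).\tag{7.3}$$

### 7.3 The covariance in terms of a Dirichlet vector

**Step 1: integrating (5.2) over $\omega$.** We get
$$\operatorname{Cov}(V_m,T)\ge n\,\mathbb EV_m-A_m\,\mathbb E_{Q_m}[\Psi],\qquad\Psi(s)=\frac1n\sum_{j=1}^n\int(L_{p_\omega}\psi_s)(t_j)\,\mathbb P(d\omega).$$

**Step 2: $\Psi$ is bounded and continuous on the simplex.** It suffices that $(s,t)\mapsto\psi_s(t)$ is bounded and continuous. It is bounded by $\sqrt{8/\pi}$. If $t$ is not a vertex of $s$, then for $(s',t')$ near $(s,t)$ the point $t'$ lies in the gap of the same index, and the formula is continuous. If $t=t_j(s)$, then (5.1) gives $\psi_{s'}(t')\le\sqrt{8/\pi}\,|t'-t_j(s')|^{1/2}\to0=\psi_s(t)$. For fixed $\omega$, $(L_{p_\omega}\psi_s)(t)$ combines the values of $\psi_s$ at the partition points with coefficients continuous in $t$, so it is continuous in $(s,t)$. Dominated convergence in $\omega$ gives continuity of $\Psi$.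

**Step 3: the limit in $m$.** As $V_m\to V$ in $L^2$ and $T\in L^2$, (3.5) and (3.6) give
$$\frac{\operatorname{Cov}(V,T)}{n\,\mathbb EV}\ge1-\rho_n\,\mathbb E_{\mathrm{Dir}}[\Psi],\qquad\mathrm{Dir}=\operatorname{Dir}(\tfrac12,\dots,\tfrac12).\tag{7.4}$$

### 7.4 The limit of $\sqrt n\,\mathbb E_{\mathrm{Dir}}\Psi$

Write $s_i=G_i'/\sum_{l=0}^nG_l'$ with $G'_0,\dots,G_n'$ i.i.d. of density $f$, and let $r=R/n$. Blocks of $p_\omega$ have length at most $r$, so by (5.1) always $\sqrt n\,(L_{p_\omega}\psi_s)(t_j)\le\sqrt{8R/\pi}$.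

**Step 1: restriction to inner vertices.** Fix $\varepsilon\in(0,\frac12)$. The indices $j$ outside $[\varepsilon n,(1-\varepsilon)n]$ contribute at most $(2\varepsilon+\frac2n)\sqrt{8R/\pi}$ to $\sqrt n\,\mathbb E\Psi$. For $j$ inside, $t_j$ has the law $\operatorname{Beta}(\frac j2,\frac{n+1-j}2)$, with mean $\frac j{n+1}$ and variance at most $\frac1n$. Also $t_1=s_0\to0$ and $1-t_n=s_n\to0$ in probability, and $r\to0$. By Chebyshev's inequality the event
$$E_j=\{t_1<t_j-r\ \text{ and }\ t_j+r<t_n\}$$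
has probability tending to $1$, uniformly over these $j$.

**Step 2: averaging over $U$.** On $E_j$ we have $0<t_j-r$ and $t_j+r<1$, so the block containing $t_j$ is a full cell. Its left endpoint is $t_j-u$ with $u$ uniform on $[0,\ell]$, and
$$(L_{p_\omega}\psi_s)(t_j)=(1-\tfrac u\ell)\psi_s(t_j-u)+\tfrac u\ell\,\psi_s(t_j+\ell-u).$$
Averaging over $U$ for fixed $x$, with $u\to\ell-u$ in the second term and then $u=v/n$, yields
$$\frac1\ell\int_0^\ell\Bigl(1-\frac u\ell\Bigr)\bigl[\psi_s(t_j-u)+\psi_s(t_j+u)\bigr]du=\frac1x\int_0^x\Bigl(1-\frac vx\Bigr)\bigl[\psi_s(t_j-\tfrac vn)+\psi_s(t_j+\tfrac vn)\bigr]dv .$$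

**Step 3: the profile seen from $t_j$.** On $E_j$ and for $0\le v\le R$, the point $t_j+\frac vn$ lies in one of the inner gaps $s_j,s_{j+1},\dots,s_{n-1}$, and multiplying time by $n$ gives $\sqrt n\,\psi_s(t_j+\frac vn)=\Lambda(v;ns_j,ns_{j+1},\dots)$. List $G'_j,\dots,G'_n,G_0',\dots,G'_{j-1}$ in this order, continue with further independent variables of density $f$, and call the sequence $G=(G_1,G_2,\dots)$. Its law is that of Section 7.1, whatever $j$ is. With $\theta_n=n/(G_1+\dots+G_{n+1})$ we have on $E_j$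
$$\sqrt n\,\psi_s(t_j+\tfrac vn)=\Lambda(v;\theta_nG).$$
Both sides are at most $\sqrt{8R/\pi}$ everywhere, hence $|\mathbb E[\sqrt n\psi_s(t_j+\frac vn);E_j]-\mathbb E\Lambda(v;\theta_nG)|\le\sqrt{8R/\pi}\,\mathbb P(E_j^c)$. By the definition, $\Lambda(v;\theta G)=\sqrt\theta\,\Lambda(v/\theta;G)$, and $\Lambda(\cdot;G)$ is continuous. Since $\theta_n\to1$ a.s., bounded convergence gives $\mathbb E\Lambda(v;\theta_nG)\to\gamma(v)$. So $\mathbb E[\sqrt n\psi_s(t_j+\frac vn);E_j]\to\gamma(v)$, uniformly over $j\in[\varepsilon n,(1-\varepsilon)n]$. Reversing the order of the gaps gives the same for $t_j-\frac vn$.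

**Step 4: assembling.** The complements $E_j^c$ contribute at most $\sqrt{8R/\pi}\,\max_j\mathbb P(E_j^c)\to0$. Let $n\to\infty$, using bounded convergence in $v$ and $x$, and then $\varepsilon\to0$. As $\frac2x\int_0^x(1-\frac vx)dv=1$ and $\gamma=1-\delta$ a.e.,
$$\limsup_n\sqrt n\,\mathbb E_{\mathrm{Dir}}\Psi\le\int\mu_R(dx)\,\frac2x\int_0^x\Bigl(1-\frac vx\Bigr)\gamma(v)\,dv=1-2\int_0^\infty a\,\delta\,dv .$$

### 7.5 The constant

Since $\rho_n/\sqrt n\to1$ by (3.5), (7.4) gives $\liminf_n\frac{\operatorname{Cov}(V,T)}{n\mathbb EV}\ge2\int a\delta>0$. With Cauchy–Schwarz and (7.3),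
$$\liminf_n\frac{\operatorname{Var}(V)}{(\mathbb EV)^2}\ge\frac{(2\int a\delta)^2}{4\int a^2}=\frac{(\int a\delta)^2}{\int a^2} .$$
The right side does not change when $a$ is multiplied by a constant. As $R\to\infty$, $Z_Ra\uparrow\delta$ by (7.1), so by monotone convergence it tends to $\int_0^\infty\delta^2$, once we know that this is finite. It remains to compute it.

Let $Z,Z'$ be independent $N(0,1)$, let $\mathsf m\le\mathsf M$ be $|Z|,|Z'|$ in increasing order, and $\mathsf D=\mathsf M-\mathsf m$. Substitute $v=y^2$ and then $\beta=\mathsf m-y$, and use $\int_0^{\mathsf m}(\mathsf m-\beta)\beta^kd\beta=\frac{\mathsf m^{k+2}}{(k+1)(k+2)}$: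
$$\int_0^\infty\delta^2=\mathbb E\int_0^{\mathsf m}2(\mathsf m-\beta)\beta^2(\mathsf D+\beta)^2d\beta=\mathbb E\Bigl[\frac{\mathsf m^4\mathsf D^2}6+\frac{\mathsf m^5\mathsf D}5+\frac{\mathsf m^6}{15}\Bigr]=\mathbb E\Bigl[\frac{\mathsf m^4\mathsf M^2}6-\frac{2\mathsf m^5\mathsf M}{15}+\frac{\mathsf m^6}{30}\Bigr].$$
In polar coordinates $\mathsf m=\varrho\sin\theta$, $\mathsf M=\varrho\cos\theta$, with $\theta$ uniform on $[0,\frac\pi4]$, independent of $\varrho$, and $\mathbb E\varrho^6=2^3\cdot3!=48$ since $\varrho^2\sim\chi^2_2$. The three integrals are as follows. From $\sin^4\theta\cos^2\theta=\frac18\sin^22\theta\,(1-\cos2\theta)$,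
$$\int_0^{\pi/4}\sin^4\theta\cos^2\theta\,d\theta=\frac18\Bigl(\frac\pi8-\frac16\Bigr)=\frac1{16}\Bigl(\frac\pi4-\frac13\Bigr);$$
next $\int_0^{\pi/4}\sin^5\theta\cos\theta\,d\theta=\frac16\cdot\frac18=\frac1{48}$; and from $\sin^6\theta=\frac18(1-\cos2\theta)^3$,
$$\int_0^{\pi/4}\sin^6\theta\,d\theta=\frac18\Bigl(\frac\pi4-\frac32+\frac{3\pi}8-\frac13\Bigr)=\frac1{16}\Bigl(\frac{5\pi}4-\frac{11}3\Bigr).$$
Hence
$$\int_0^\infty\delta^2=48\cdot\frac4\pi\Bigl[\Bigl(\frac\pi{384}-\frac1{288}\Bigr)-\frac1{360}+\Bigl(\frac\pi{384}-\frac{11}{1440}\Bigr)\Bigr]=\frac{192}\pi\Bigl(\frac\pi{192}-\frac1{72}\Bigr)=1-\frac8{3\pi} .\qquad\blacksquare$$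

## 8. Gaussian tilting and the $L^1$ distance to the mean: proof of Theorem 2(b)

A large variance could come from rare events while $X_n$ is close to $1$ most of the time. To exclude this we show that the correlation of $X_n$ with $T_p$ does not come from atypical values of $T_p$. This needs a bound on $\mathbb E[X_n\hat T^2]$, where $\hat T$ is the standardized $T_p$.

Let $p$ be the uniform partition with $N=\lceil16(n+1)/\pi\rceil$ blocks, $d=nN$, $\hat T=(T_p-d)/\sqrt{2d}$ (mean $0$, variance $1$), $L=L_pB$, $b=B-L$, and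
$$\eta(\lambda)=\mathbb E\,Vol_n\operatorname{conv}\{\lambda L(t)+b(t):0\le t\le1\},\qquad\eta(1)=\mathbb EV .$$
By (6.1) with $\kappa\ge\frac12$, and since $n/N\to\pi/16$,
$$\mathbb E[(X_n-1)\hat T]=\frac{\operatorname{Cov}(V,T_p)}{\sqrt{2d}\,\mathbb EV}\ge\frac12\sqrt{\frac n{2N}}\ \longrightarrow\ c:=\frac12\sqrt{\frac\pi{32}},\qquad c^2=\frac\pi{128} .\tag{8.1}$$

**Lemma 6.** $\eta(\lambda)\le\eta(1)$ for $0\le\lambda\le1$, and $\eta(\lambda)\le\lambda^n\eta(1)$ for $\lambda\ge1$.

*Proof.* It suffices to prove this for hulls over finite grids and let the mesh tend to $0$. Consider points $x_k\in\mathbb R^n$, single out the $i$-th coordinates $x_k^i$, and fix the remaining coordinates $y_k\in\mathbb R^{n-1}$. Integrating over vertical fibers,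
$$Vol_n\operatorname{conv}(x_k)=\int_{\operatorname{conv}(y_k)}\Bigl(\max_\alpha\sum_k\alpha_kx_k^i-\min_\alpha\sum_k\alpha_kx_k^i\Bigr)dy,$$
the extrema being over probability vectors $\alpha$ with $\sum\alpha_ky_k=y$. A maximum of linear functions is convex, so the volume is a convex function of the vector $(x_k^i)_k$. Now give each coordinate its own multiplier: $\lambda_iL^i+b^i$, $1\le i\le n$. The expected volume is convex in each $\lambda_i$. It is even in each $\lambda_i$, because $L^i$ is symmetric and independent of everything else. A convex even function is nondecreasing on $[0,\infty)$; lowering the multipliers from $1$ to $\lambda$ one at a time gives the first claim. For the second, $\lambda^{-n}\eta(\lambda)=\mathbb E\,Vol_n\operatorname{conv}\{L+\lambda^{-1}b\}$. By the same argument with the multipliers on the symmetric $b^i$, this is nondecreasing in $\lambda^{-1}$. So for $\lambda\ge1$ it is at most $\eta(1)$. $\square$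

**Step 1: exponential moments.** Let $\varsigma=\pm1$. The standard Gaussian vector $Y\in\mathbb R^d$ of normalized block increments has $\hat T=(|Y|^2-d)/\sqrt{2d}$. Weighting by $e^{\varsigma\hat T}$ multiplies its density by a constant times $e^{\varsigma\sqrt{2/d}\,|y|^2/2}$. So, after normalization, $Y$ has the law $N(0,\lambda_\varsigma^2I_d)$ with $\lambda_\varsigma^2=(1-\varsigma\sqrt{2/d})^{-1}$, and $b$ is unaffected. Hence
$$\mathbb E[X_ne^{\varsigma\hat T}]=\mathbb E[e^{\varsigma\hat T}]\,\frac{\eta(\lambda_\varsigma)}{\eta(1)},\qquad\mathbb Ee^{\varsigma\hat T}=e^{-\varsigma\sqrt{d/2}}\bigl(1-\varsigma\sqrt{2/d}\bigr)^{-d/2}\to e^{1/2},$$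
the limit by expanding the logarithm to second order. By Lemma 6, $\eta(\lambda_{-1})\le\eta(1)$ because $\lambda_{-1}<1$, and
$$\frac{\eta(\lambda_1)}{\eta(1)}\le\lambda_1^n=\Bigl(1-\sqrt{\tfrac2{nN}}\Bigr)^{-n/2}\to e^{\sqrt{\pi/32}},\qquad\text{since }\frac n2\sqrt{\frac2{nN}}=\frac12\sqrt{\frac{2n}N}\to\frac12\sqrt{\frac\pi8}=\sqrt{\frac\pi{32}} .$$

**Step 2: the weighted second moment.** As $y^2\le e^y+e^{-y}-2$ and $\mathbb EX_n=1$,
$$\limsup_n\mathbb E[X_n\hat T^2]\le e^{1/2}\bigl(1+e^{\sqrt{\pi/32}}\bigr)-2<1.91 .$$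

**Step 3: truncation.** For every $\varrho>0$, split according to whether $|\hat T|\le\varrho$. On $|\hat T|>\varrho$ use $|X_n-1|\le X_n+1$ and $|\hat T|\le\hat T^2/\varrho$:
$$\mathbb E[(X_n-1)\hat T]\le\varrho\,\mathbb E|X_n-1|+\frac{\mathbb E[X_n\hat T^2]+1}\varrho .$$
Take $\varrho=2\cdot2.91/c$. For large $n$ the last term is at most $2.91/\varrho=\frac c2$. With (8.1),
$$\liminf_n\mathbb E|X_n-1|\ge\frac c{2\varrho}=\frac{c^2}{4\cdot2.91}=\frac{\pi/128}{11.64}>\frac1{500} .$$

**Step 4: no convergence in probability.** Suppose $X_{n_k}\to1$ in probability. Since $X_n\ge0$ and $\mathbb EX_n=1$, we have $\mathbb E|X_{n_k}-1|=2\,\mathbb E(1-X_{n_k})_+\to0$ by bounded convergence (Scheffé's lemma). This contradicts Step 3. $\blacksquare$
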